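\title{Ricci flow from a large hyperbolic ball: curvature control for exponential time}

\begin{abstract}
Let $g(t)$ be a complete Ricci flow of bounded curvature on an $n$-manifold, and suppose that the ball of radius $R$ about a point $x$ in the initial metric is isometric to a ball in hyperbolic space. We prove that for large $R$ the curvature at $x$ is at most $a/(1+2(n-1)t)$ up to time $e^{cR}$, where $a$ and $c$ depend only on $n\ge2$. This proves a conjecture of McLeod. On a cone-shaped region of space-time the curvature stays exponentially close to that of expanding hyperbolic space. For $n\ge3$ the exponential time scale is optimal: rotationally symmetric spheres show that no exponent $c>2\sqrt{n-1}/(1+\sqrt{n-1})$ is possible.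
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Ricci flow} on a smooth $n$-manifold $M$ is a smooth family of Riemannian metrics $g(t)$, $t\in[0,T]$, with $\partial_tg=-2\operatorname{Ric}_{g(t)}$. It is \emph{complete} if each $g(t)$ is complete, and of \emph{bounded curvature} if $\sup_{M\times[0,T]}|\mathrm{Rm}|_{g(t)}<\infty$, where $|\mathrm{Rm}|_g$ is the norm of the Riemann tensor. We write $B_g(y,r)$ for the open geodesic ball, and a \emph{hyperbolic ball of radius $R$} is a geodesic ball of radius $R$ in the space $\mathbb H^n$ of constant sectional curvature $-1$. Manifolds are connected, $N:=n-1$, and $\omega_n$ is the volume of the Euclidean unit ball.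

The curvature of a Ricci flow obeys a heat-type equation, so the geometry far from a point is felt at that point immediately. If the initial metric is known only on a ball, for how long does this knowledge control the curvature at the center? The basic answer is pseudolocality. We use the following theorem of Lu \cite{Lu}, which generalizes Theorem~10.3 of Perelman \cite{Perelman}, and we state its conclusion only at the center of the ball, which is all we need.

\begin{theorem}[Pseudolocality]\label{thm:pl}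
For every $n\ge2$ and $v_0>0$ there is $\varepsilon_0=\varepsilon_0(n,v_0)>0$ such that the following holds for all $r>0$ and $\varepsilon\in(0,\varepsilon_0]$. If $h(q)$, $q\in[0,(\varepsilon r)^2]$, is a complete Ricci flow of bounded curvature with $|\mathrm{Rm}|_{h(0)}\le r^{-2}$ on $B_{h(0)}(y,r)$ and $\operatorname{Vol}_{h(0)}B_{h(0)}(y,r)\ge v_0r^n$, then $|\mathrm{Rm}|_{h(q)}(y)\le(\varepsilon_0r)^{-2}$ for all $q\in[0,(\varepsilon r)^2]$.
\end{theorem}

No minimal lifetime is assumed: a flow on $[0,q_1]$ with $0<q_1\le(\varepsilon_0r)^2$ is covered by $\varepsilon=\sqrt{q_1}/r$.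

If the initial ball is a Euclidean ball of radius $R$, we may take $r=R$ and $v_0=\omega_n$, and the curvature at the center is controlled for a time of order $R^2$, as parabolic scaling suggests. If it is a hyperbolic ball, the hypothesis $|\mathrm{Rm}|\le r^{-2}$ bounds $r$ by a dimensional constant, and Theorem~\ref{thm:pl} gives a time that does not improve as $R$ grows. Two explicit flows indicate what to expect instead.

First, since $\operatorname{Ric}=-Ng_{\mathbb H}$ on $\mathbb H^n$, the flow starting at $g_{\mathbb H}$ is $g(t)=(1+2Nt)g_{\mathbb H}$, with curvature $-1/(1+2Nt)$. Along it the heat equation reads $\partial_tf=(1+2Nt)^{-1}\Delta_{\mathbb H}f$, which is $\partial_\tau f=\Delta_{\mathbb H}f$ in the time variable $\tau=\frac1{2N}\log(1+2Nt)$. The expansion slows diffusion down. If a disturbance needs $\tau$-time proportional to $R$ to cross the ball, then it needs $t$-time exponential in $R$.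

Second, for $n\ge3$ the cylinder $ds^2+\mu^2g_{S^N}$ evolves by $\mu^2(t)=\mu^2(0)-2(N-1)t$ and collapses at time $\mu^2(0)/(2(N-1))$. The boundary of a hyperbolic ball of radius $R$ is a round sphere of radius $\sinh R$. If the ball is closed up right after radius $R$, one expects a singularity by time of order $e^{2R}$.

Both computations point to the exponential scale, and McLeod \cite{McLeod} posed the following conjecture.

\begin{quote}
\textbf{Conjecture.} \emph{Let $n\ge3$. There are constants $a,c,R_0>0$ depending only on $n$ with the following property. Let $R\ge R_0$, let $g(t)$, $t\in[0,T]$, $T>0$, be a complete Ricci flow of bounded curvature on $M^n$, and suppose that $(B_{g(0)}(x,R),g(0))$ is isometric to a hyperbolic ball of radius $R$. Then $|\mathrm{Rm}|_{g(t)}(x)\le a$ for $0\le t\le\min\{T,e^{cR}\}$.}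
\end{quote}

We prove the conjecture, also for $n=2$, in a stronger form that compares the curvature with that of expanding hyperbolic space. For a metric $g$ let $P_g$ be the tensor $P_{ijkl}=g_{ik}g_{jl}-g_{il}g_{jk}$. Our sign convention is that constant curvature $K$ means $\mathrm{Rm}=KP$ for the $(4,0)$ curvature tensor, and $\operatorname{Ric}_{ik}=g^{jl}R_{ijkl}$.

\begin{theorem}\label{thm:main}
Let $n\ge2$. There are constants $a,C,V>0$ depending only on $n$ such that the following holds. Let $R\ge2$, let $g(t)$, $t\in[0,T]$, $T>0$, be a complete Ricci flow of bounded curvature on $M^n$, and let $(B_{g(0)}(x,R),g(0))$ be isometric to a hyperbolic ball of radius $R$. Put $\rho=d_{g(0)}(x,\cdot)$. Then for all $t\in[0,T]$ and all $y$ with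
\[
\rho(y)\le R-1-\frac{V}{2N}\log(1+2Nt)
\]
we have $|\mathrm{Rm}|_{g(t)}(y)\le\dfrac{a}{1+2Nt}$ and
\[
\Big|\mathrm{Rm}_{g(t)}+\frac{1}{1+2Nt}P_{g(t)}\Big|_{g(t)}(y)\le\frac{C\,(1+2Nt)^{V/(4N)}\,e^{-(R-\rho(y))/2}}{1+2Nt}.
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
Let $n\ge2$, $c=\frac{N}{2V}$ and $R_0=\max\{2,\frac{2V}{N}\log(1+2N)\}$. In the situation of Theorem~\ref{thm:main} with $R\ge R_0$,
\[
|\mathrm{Rm}|_{g(t)}(x)\le\frac{a}{1+2Nt}\le a\qquad\text{for }0\le t\le\min\{T,e^{cR}\}.
\]
In particular the Conjecture holds.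
\end{corollary}

\begin{proof}
For $t\le e^{cR}$ we have $1+2Nt\le(1+2N)e^{cR}\le e^{NR/(2V)}e^{NR/(2V)}=e^{NR/V}$. Hence $\frac{V}{2N}\log(1+2Nt)\le R/2\le R-1$, and Theorem~\ref{thm:main} applies with $y=x$.
\end{proof}

On the same time interval $(1+2Nt)^{V/(4N)}\le e^{R/4}$, so the second estimate says that the curvature tensor at $x$ differs from that of constant curvature $-1/(1+2Nt)$ by at most $Ce^{-R/4}/(1+2Nt)$.

Call $c>0$ \emph{admissible} if the property in the Conjecture holds with this $c$ for some $a$ and $R_0$. The cylinder suggests that admissible exponents are at most $2$. They are in fact bounded by a smaller number.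

\begin{theorem}\label{thm:converse}
Let $n\ge3$, $c_n^*=\frac{2\sqrt{n-1}}{1+\sqrt{n-1}}$ and $c>c_n^*$. There do not exist $R_0>0$ and finite numbers $a_R$, $R\ge R_0$, such that every flow as in the Conjecture with $R\ge R_0$ satisfies $|\mathrm{Rm}|_{g(t)}(x)\le a_R$ for $0\le t\le\min\{T,e^{cR}\}$. Hence the supremum of the admissible exponents lies in $(0,c_n^*]$.
\end{theorem}

The value of this supremum is not determined here.

Section~\ref{sec:norm} rescales the flow so that hyperbolic space is static and derives a parabolic inequality for the deviation from curvature $-1$. Section~\ref{sec:model} solves a linear model by hand. Two local estimates (Section~\ref{sec:local}) and an induction over time steps (Section~\ref{sec:cone}) carry the model over to the flow. Section~\ref{sec:converse} proves Theorem~\ref{thm:converse}; it uses only Lemma~\ref{lem:ball} from the earlier sections. From now on a \emph{constant} is a positive number depending only on $n$.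

\section{The normalized flow and the curvature defect}\label{sec:norm}

Until the end of Section~\ref{sec:cone}, $g(t)$, $x$, $R$ and $\rho$ are as in Theorem~\ref{thm:main}. We first record that the hypothesis passes to smaller balls with other centers.

\begin{lemma}\label{lem:ball}
Let $(M,g_0)$ be complete and let $B_{g_0}(x,R)$ be isometric to a hyperbolic ball of radius $R$. If $d_{g_0}(x,y)+r\le R$, then $B_{g_0}(y,r)\subset B_{g_0}(x,R)$ is isometric to a hyperbolic ball of radius $r$, and its volume is at least $\omega_nr^n$.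
\end{lemma}

\begin{proof}
Let $\iota:B_{g_0}(x,R)\to B_{\mathbb H}(o,R)$ be an isometry. Every unit-speed geodesic from $x$ stays in $B_{g_0}(x,R)$ on $[0,R)$. If $\iota(x)\ne o$, the geodesic from $\iota(x)$ pointing away from $o$ leaves $B_{\mathbb H}(o,R)$ at length $R-d(o,\iota(x))<R$, which is impossible; so $\iota(x)=o$. A minimal geodesic from $x$ to $y$ maps to a geodesic from $o$ to $\iota(y)$ of the same length, so $d(o,\iota(y))=d_{g_0}(x,y)$. Now a curve of length less than $r$ from $y$ stays in $B_{g_0}(x,R)$, and a curve of length less than $r$ from $\iota(y)$ stays in $B_{\mathbb H}(o,R)$. Since $\iota$ and $\iota^{-1}$ preserve lengths, $\iota$ maps $B_{g_0}(y,r)$ onto $B_{\mathbb H}(\iota(y),r)$. The volume of the latter is $n\omega_n\int_0^r\sinh^Ns\,ds\ge\omega_nr^n$.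
\end{proof}

Put
\[
t=t(\tau)=\frac{e^{2N\tau}-1}{2N},\qquad G(\tau)=e^{-2N\tau}g(t(\tau)),\qquad0\le\tau\le\tau_T:=\frac{\log(1+2NT)}{2N}.
\]
Since $dt/d\tau=e^{2N\tau}$ and the Ricci tensor is scale invariant, $\partial_\tau G=-2(\operatorname{Ric}_G+NG)$. Hyperbolic space is a static solution of this \emph{normalized flow}. The deviation from curvature $-1$ is measured by
\[
E=\mathrm{Rm}_G+P_G,\qquad u=|E|_G^2,\qquad Z_{ik}=G^{jl}E_{ijkl}.
\]
Unmarked norms, $\nabla$ and $\Delta$ refer to $G(\tau)$. We have $|P|=\beta:=\sqrt{2n(n-1)}$ and $G^{jl}P_{ijkl}=NG_{ik}$, so $Z=\operatorname{Ric}_G+NG$. In an orthonormal frame $|Z|^2=\sum_{i,k}(\sum_jE_{ijkj})^2\le n|E|^2$. Therefore, for every tangent vector $v\ne0$,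
\begin{equation}\label{eq:metric}
\partial_\tau G=-2Z,\qquad|\partial_\tau\log G(v,v)|\le2\sqrt n\,|E|.
\end{equation}
From $g=e^{2N\tau}G$ we get $\mathrm{Rm}_g=e^{2N\tau}\mathrm{Rm}_G$, $P_g=e^{4N\tau}P_G$, and $|\cdot|_g=e^{-4N\tau}|\cdot|_G$ on $4$-tensors. With $e^{2N\tau}=1+2Nt$ this gives
\begin{equation}\label{eq:scaling}
|\mathrm{Rm}_g|_g=\frac{|\mathrm{Rm}_G|}{1+2Nt},\qquad\Big|\mathrm{Rm}_g+\frac{1}{1+2Nt}P_g\Big|_g=\frac{|E|}{1+2Nt}.
\end{equation}
So Theorem~\ref{thm:main} asks for the bounds $|E|\le A$ and $u\le X_0e^{\rho+V\tau-R+1}$, with constants $A,X_0,V$, on the region $\rho\le R-1-V\tau$. We know that $u=0$ on $\{\rho<R\}$ at $\tau=0$.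

\begin{lemma}\label{lem:evol}
There is a constant $C_1$ with $(\partial_\tau-\Delta)u\le C_1(1+|E|)\,u$.
\end{lemma}

\begin{proof}
Hamilton's evolution equation for the curvature tensor is $\partial_t\mathrm{Rm}_g=\Delta_g\mathrm{Rm}_g+Q_g(\mathrm{Rm}_g)$, where
\begin{align*}
Q_g(\mathrm{Rm})_{ijkl}={}&2(B_{ijkl}-B_{ijlk}-B_{iljk}+B_{ikjl})\\
&-g^{pq}(R_{pjkl}\operatorname{Ric}_{qi}+R_{ipkl}\operatorname{Ric}_{qj}+R_{ijpl}\operatorname{Ric}_{qk}+R_{ijkp}\operatorname{Ric}_{ql})
\end{align*}
and $B_{ijkl}=g^{pr}g^{qs}R_{piqj}R_{rksl}$. Only the structure matters: $Q_g(H)=Q_g(H,H)$ for a symmetric bilinear map $Q_g(H,H')$ on $4$-tensors that is a fixed linear combination of contractions of $H\otimes H'$ with exactly two copies of $g^{-1}$. In particular $|Q_g(H,H')|_g\le C|H|_g|H'|_g$ for a constant $C$.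

We have $\Delta_g=e^{-2N\tau}\Delta_G$, and $Q_g(\mathrm{Rm}_g)=Q_G(\mathrm{Rm}_G)$ because the two inverse metrics contribute $e^{-4N\tau}$ and the two curvature factors $e^{4N\tau}$. Differentiating $\mathrm{Rm}_G=e^{-2N\tau}\mathrm{Rm}_g$ gives
\[
\partial_\tau\mathrm{Rm}_G=-2N\mathrm{Rm}_G+\Delta_g\mathrm{Rm}_g+Q_g(\mathrm{Rm}_g)=\Delta\mathrm{Rm}_G+Q_G(\mathrm{Rm}_G)-2N\mathrm{Rm}_G.
\]
On the static solution $\mathbb H^n$, where $\mathrm{Rm}=-P$ is parallel, this reads $0=Q(-P)+2NP$. That identity involves only the inner product on one tangent space, so it holds for every metric. Substituting $\mathrm{Rm}_G=E-P$ and using $\nabla P=0$,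
\[
\partial_\tau E=\Delta E+\big[Q(-P)+2NP\big]+2Q(-P,E)+Q(E,E)-2NE+\partial_\tau P,
\]
and the bracket vanishes. The tensor $\partial_\tau P$ is a sum of four terms of the form $\pm2Z\otimes G$, each of norm $2|Z|\sqrt n\le2n|E|$. Hence $|\partial_\tau E-\Delta E|\le C'(|E|+|E|^2)$ for a constant $C'$. The function $u$ contains four inverse metrics, and $\partial_\tau G^{ij}=2Z^{ij}$, so $\partial_\tau u\le2\langle\partial_\tau E,E\rangle+8|Z||E|^2$. Finally $\Delta u=2\langle\Delta E,E\rangle+2|\nabla E|^2$. Together,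
\[
(\partial_\tau-\Delta)u\le2|\partial_\tau E-\Delta E|\,|E|+8\sqrt n\,|E|^3\le C_1(1+|E|)|E|^2.\qedhere
\]
\end{proof}

The point of the lemma is that the right side has no term independent of $u$. Where $|E|\le A$, the defect is a subsolution of the \emph{linear} equation $(\partial_\tau-\Delta)u=C_1(1+A)u$.

\section{A linear model on hyperbolic space}\label{sec:model}

Suppose for a moment that the metric does not move and that the bound $|E|\le A$ is given. Let $u$ be a smooth function on $\overline B_{\mathbb H}(o,R)\times[0,\tau_0]$ with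
\[
(\partial_\tau-\Delta_{\mathbb H})u\le\Gamma u,\qquad u(\cdot,0)=0,\qquad u\le A^2\ \text{ on }\partial B_{\mathbb H}(o,R)\times[0,\tau_0].
\]
Let $\rho=d(o,\cdot)$. The function $\cosh\rho$ is a power series in $\rho^2$, hence smooth at $o$, and $\Delta_{\mathbb H}\rho=N\coth\rho$ gives
\[
\Delta_{\mathbb H}\cosh\rho=\cosh\rho+N\coth\rho\,\sinh\rho=n\cosh\rho.
\]
For $\epsilon>0$ let $\Phi=(A^2+\epsilon)e^{(\Gamma+n+\epsilon)\tau}\cosh\rho/\cosh R$. Then $(\partial_\tau-\Delta_{\mathbb H})\Phi=(\Gamma+\epsilon)\Phi$, and $u<\Phi$ at $\tau=0$ and on the boundary. At a first point where $u=\Phi$, the function $u-\Phi$ has a spatial maximum and nonnegative time derivative, so $0\le(\partial_\tau-\Delta_{\mathbb H})(u-\Phi)\le\Gamma\Phi-(\Gamma+\epsilon)\Phi<0$, a contradiction. Letting $\epsilon\to0$,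
\begin{equation}\label{eq:model}
u\le A^2e^{(\Gamma+n)\tau}\frac{\cosh\rho}{\cosh R}\le2A^2e^{\rho+V\tau-R},\qquad V=\Gamma+n.
\end{equation}
A bounded disturbance at the boundary enters the ball with speed at most $V$, preceded by an exponentially small precursor. At the center $u$ is small until $\tau$ is comparable to $R/V$, that is, until $t$ is exponential in $R$. This is the form of the estimate in Theorem~\ref{thm:main}. Three things are missing for the flow.

\emph{The bound $|E|\le A$ is not given.} Pseudolocality supplies it for a short time $\theta$, provided that the metric was nearly hyperbolic near the point at the earlier time. We therefore work on the shrinking region $\rho\le R-1-V\tau$. A point of this region at time $\tau$ lies at depth at least $V\theta$ inside the region at time $\tau-\theta$, where an estimate like \eqref{eq:model} makes $u$ small. So pseudolocality can be restarted at every step, and the two bounds $|E|\le A$ and $u\le X_0e^{\rho+V\tau-R+1}$ sustain each other.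

\emph{Each restart needs a volume bound,} hence a comparison of $G(\tau)$ with $G(0)$ over a time of order $R$. By \eqref{eq:metric} the distortion at a point is at most $2\sqrt n\int|E|\,d\tau$. Since the bound for $|E|$ grows like $e^{V\tau/2}$ and ends below $\sqrt{X_0}$, this integral is at most a constant times $1/V$, independently of $R$.

\emph{The barrier must be built from the moving metric.} Laplacian comparison controls $\Delta\cosh(\sqrt k\,d)$ for the distance $d$ of $G(\tau)$ from a fixed point. But the bound $|E|\le A$ gives only $\partial_\tau d\ge-\sqrt nA\,d$, and on a ball of radius $R$ this would make the speed $V$ depend on $R$. We use the barrier only on balls of a fixed radius $\ell$ and for time $1/\ell$, where the total loss is bounded independently of $\ell$, and we recover the global estimate by a self-improvement argument.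

\section{Two local estimates}\label{sec:local}

\subsection{Pseudolocality for the normalized flow}

Let $\varepsilon_0=\varepsilon_0(n,\omega_n/2)$ be as in Theorem~\ref{thm:pl}, and fix the constants
\[
\eta=\frac{\log2}{n},\qquad r_0=(\beta+1)^{-1/2}\le1,\qquad A=2(\varepsilon_0r_0)^{-2}+\beta\ge1.
\]
Thus $e^{-n\eta}=\frac12$ and $e^\eta\le\sqrt2$. Fix a constant $\theta>0$ with
\begin{equation}\label{eq:theta}
e^{2N\theta}\le2,\qquad2\theta\le(\varepsilon_0r_0)^2,\qquad2\sqrt n\,A\theta\le\eta.
\end{equation}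

\begin{lemma}\label{lem:restart}
Let $0\le\tau'<\tau\le\tau_T$ with $\tau-\tau'\le\theta$, and let $y\in M$. If $|E|(\cdot,\tau')\le1$ on $B_{G(\tau')}(y,r_0)$ and $\operatorname{Vol}_{G(\tau')}B_{G(\tau')}(y,r_0)\ge\frac12\omega_nr_0^n$, then $|E|(y,\tau)\le A$.
\end{lemma}

\begin{proof}
Let $q=\tau-\tau'$ and $q_1=(e^{2Nq}-1)/(2N)$. Then $t(\tau)=t(\tau')+e^{2N\tau'}q_1$, and
\[
h(q')=e^{-2N\tau'}g\big(t(\tau')+e^{2N\tau'}q'\big),\qquad q'\in[0,q_1],
\]
is a complete Ricci flow of bounded curvature with $h(0)=G(\tau')$ and $G(\tau)=e^{-2Nq}h(q_1)$. On $B_{h(0)}(y,r_0)$ we have $|\mathrm{Rm}|\le|P|+|E|\le\beta+1=r_0^{-2}$. Moreover $0<q_1\le qe^{2Nq}\le2\theta\le(\varepsilon_0r_0)^2$. Theorem~\ref{thm:pl} gives $|\mathrm{Rm}|_{h(q_1)}(y)\le(\varepsilon_0r_0)^{-2}$, so $|\mathrm{Rm}_{G(\tau)}|(y)\le e^{2Nq}(\varepsilon_0r_0)^{-2}\le2(\varepsilon_0r_0)^{-2}$ and $|E|(y,\tau)\le A$.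
\end{proof}

\subsection{A local barrier}

The second estimate is the computation of Section~\ref{sec:model} on a small space-time cylinder of the moving metric. Fix the constants
\[
\Gamma=C_1(1+A),\qquad k=\max\{9,1+\sqrt nA\},\qquad\kappa_0=\Gamma+(n+1)k+\sqrt{kn}\,A+1.
\]
Where $|E|\le A$ we have $(\partial_\tau-\Delta)u\le\Gamma u$ by Lemma~\ref{lem:evol}, and $\operatorname{Ric}=Z-NG\ge-(N+\sqrt nA)G\ge-NkG$. The condition $k\ge9$ makes $\cosh(\sqrt k\,d)$ grow at least like $e^{3d}$.

We recall two standard facts about a complete Riemannian manifold. If $\gamma$ is a minimal geodesic from $y_0$ to $y^*$ and $z$ is an interior point of $\gamma$, then $y^*$ is not in the cut locus of $z$; so $d(z,\cdot)$ is smooth near $y^*$ with gradient of norm $1$, and the minimal geodesic from $z$ to $y$ is unique and depends smoothly on $y$ near $y^*$. If moreover $\operatorname{Ric}\ge-NkG$ along the part of $\gamma$ from $z$ to $y^*$, then Laplacian comparison gives $\Delta d(z,\cdot)\le N\sqrt k\coth(\sqrt k\,d(z,y^*))$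 at $y^*$; the Ricci bound is needed only along this geodesic.

\begin{lemma}\label{lem:barrier}
Let $\ell\ge1$, $y_0\in M$, $0\le\tau_1<\tau_0\le\tau_T$ with $\tau_0-\tau_1\le1/\ell$. Put $d(y,\tau)=d_{G(\tau)}(y_0,y)$ and $\Omega=\{(y,\tau):\tau_1\le\tau\le\tau_0,\ d(y,\tau)\le\ell\}$. Then $\Omega$ is compact. If $|E|\le A$ on $\Omega$, then
\[
u(y_0,\tau_0)\le e^{\Gamma}m_0+2e^{\kappa_0-3\ell}m_1,\qquad m_0=\max_{\Omega\cap\{\tau=\tau_1\}}u,\quad m_1=\max_\Omega u.
\]
\end{lemma}

\begin{proof}
The flow has bounded curvature, so by \eqref{eq:scaling} there is $\Lambda<\infty$ with $|Z|\le\Lambda$ on $M\times[0,\tau_T]$. By \eqref{eq:metric} the distances at times $\tau,\tau''$ agree up to the factor $e^{\Lambda|\tau-\tau''|}$. Hence $d$ is continuous, and $\Omega$ is a closed subset of the product of a closed $G(0)$-ball with $[\tau_1,\tau_0]$, which is compact by completeness. The number $\Lambda$ is used only here.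

Let $\kappa=\Gamma+(n+1)k+\sqrt{kn}\,A\ell+1$, $f=\cosh(\sqrt k\,d)$, $\epsilon>0$, and
\[
\Phi=m_0e^{\Gamma(\tau-\tau_1)}+(m_1+\epsilon)e^{\kappa(\tau-\tau_1)}\frac{f}{\cosh(\sqrt k\,\ell)}.
\]
The first term dominates $u$ on the bottom of $\Omega$ and the second on its side: $u<\Phi$ where $\tau=\tau_1$ and where $d=\ell$. We claim that $u<\Phi$ on $\Omega$. If not, take $(y^*,\tau^*)\in\Omega$ with $u\ge\Phi$ and $\tau^*$ minimal. Then $\tau^*>\tau_1$ and $d^*:=d(y^*,\tau^*)<\ell$, so all points near $(y^*,\tau^*)$ with $\tau\le\tau^*$ lie in $\Omega$. There $u<\Phi$ for $\tau<\tau^*$, hence $u\le\Phi$ for $\tau\le\tau^*$, with equality at $(y^*,\tau^*)$.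

The function $f$ need not be smooth at $(y^*,\tau^*)$. We replace it by a smooth function $\hat f\ge f$ near $(y^*,\tau^*)$, equal to $f$ at that point and satisfying there
\begin{equation}\label{eq:fhat}
(\partial_\tau-\Delta)\hat f\ge-\big[(n+1)k+\sqrt{kn}\,A\ell\big]\hat f.
\end{equation}

\emph{Case $d^*>0$.} Let $\gamma:[0,d^*]\to M$ be a unit-speed $G(\tau^*)$-minimal geodesic from $y_0$ to $y^*$, and let $z=\gamma(\delta)$ with $0<\delta<d^*$. For $y$ near $y^*$ let $c_y$ be the $G(\tau^*)$-minimal geodesic from $z$ to $y$. Keep these curves fixed and measure them with the moving metric: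
\[
\lambda(y,\tau)=\operatorname{Length}_{G(\tau)}(\gamma|_{[0,\delta]})+\operatorname{Length}_{G(\tau)}(c_y).
\]
Then $\lambda$ is smooth, $\lambda\ge d$, and $\lambda(y^*,\tau^*)=d^*$. Put $\hat f=\cosh(\sqrt k\,\lambda)$. All points of $\gamma$ lie in $\Omega$ at time $\tau^*$, so $|E|\le A$ and $\operatorname{Ric}\ge-NkG$ along $\gamma$. By \eqref{eq:metric}, at $(y^*,\tau^*)$ we have $\partial_\tau\lambda=-\int_0^{d^*}Z(\gamma',\gamma')\ge-\sqrt nA\ell$, and so $\partial_\tau\hat f=\sqrt k\sinh(\sqrt k\,d^*)\,\partial_\tau\lambda\ge-\sqrt{kn}\,A\ell\hat f$. Since $\lambda(\cdot,\tau^*)=\delta+d_{G(\tau^*)}(z,\cdot)$, Laplacian comparison gives at the same point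
\[
\Delta\hat f=k\cosh(\sqrt k\,d^*)+\sqrt k\sinh(\sqrt k\,d^*)\Delta\lambda\le k\cosh(\sqrt k\,d^*)+Nk\sinh(\sqrt k\,d^*)\coth\big(\sqrt k(d^*-\delta)\big).
\]
The right side tends to $nk\cosh(\sqrt k\,d^*)$ as $\delta\to0$, so it is at most $(n+1)k\hat f$ for small $\delta$. This proves \eqref{eq:fhat}.

\emph{Case $d^*=0$,} that is, $y^*=y_0$. For $y$ near $y_0$ let $c_y:[0,1]\to M$ be the constant-speed $G(\tau^*)$-minimal geodesic from $y_0$ to $y$, and let $\lambda(y,\tau)=\int_0^1G(\tau)(c_y',c_y')$. This function is smooth, $\lambda\ge d^2$ by the Cauchy--Schwarz inequality, and $\lambda(\cdot,\tau^*)=d(\cdot,\tau^*)^2$. Put $\hat f=\cosh\sqrt{k\lambda}=1+\frac k2\lambda+\cdots$, a power series in $\lambda$. At $(y_0,\tau^*)$ we have $\partial_\tau\lambda=0$ because $\lambda(y_0,\cdot)=0$, and $\nabla\lambda=0$, $\Delta\lambda=2n$. So $(\partial_\tau-\Delta)\hat f=-nk$ and $\hat f=1$ there, which gives \eqref{eq:fhat}.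

Let $\hat\Phi$ be $\Phi$ with $\hat f$ in place of $f$. Then $u-\hat\Phi\le0$ near $(y^*,\tau^*)$ for $\tau\le\tau^*$, with equality at that point, so $(\partial_\tau-\Delta)(u-\hat\Phi)\ge0$ there. On the other hand $(\partial_\tau-\Delta)u\le\Gamma u=\Gamma\hat\Phi$, while \eqref{eq:fhat} gives $\kappa\hat f+(\partial_\tau-\Delta)\hat f\ge(\Gamma+1)\hat f$ and hence $(\partial_\tau-\Delta)\hat\Phi>\Gamma\hat\Phi$. This contradiction proves the claim.

At $(y_0,\tau_0)$ we have $f=1$. Since $\tau_0-\tau_1\le1/\ell\le1$, we get $\Gamma(\tau_0-\tau_1)\le\Gamma$ and $\kappa(\tau_0-\tau_1)\le\kappa_0$, and $\cosh(\sqrt k\,\ell)\ge\frac12e^{3\ell}$. Let $\epsilon\to0$.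
\end{proof}

\section{Induction on a shrinking cone}\label{sec:cone}

We fix the remaining constants, in this order:
\[
\ell=\kappa_0+3,\qquad X_0=A^2e^{2\ell}\ge1,
\]
and then $V$ so large that
\begin{equation}\label{eq:V}
V\ge\frac{4\sqrt{nX_0}}{\eta},\qquad V\theta\ge2+\log X_0,\qquad V\ge\ell\,(\Gamma+2\ell+2).
\end{equation}
The three conditions serve the metric comparison, the restart of pseudolocality and the barrier, respectively. Let $\bar\tau=\min\{\tau_T,(R-1)/V\}>0$, and for $0\le\tau\le s\le\bar\tau$ put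
\[
U_\tau=\{\rho\le R-1-V\tau\},\quad D_s=\{(y,\tau):0\le\tau\le s,\ y\in U_\tau\},\quad W(y,\tau)=e^{\rho(y)+V\tau-R+1}.
\]
The sets $U_\tau$ decrease in $\tau$, the set $D_s$ is compact because $G(0)$ is complete, and $0<W\le1$ on $D_s$, with $W=1$ on the slanted boundary; see Figure~\ref{fig:cone}. Consider the statement
\[
H(s):\qquad|E|\le A\quad\text{and}\quad u\le X_0W\quad\text{on }D_s.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!20] (9,0)--(0,4.5)--(0,3.7)--(7.4,0)--cycle;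
\draw[->] (0,0)--(10,0) node[right]{$\rho$};
\draw[->] (0,0)--(0,5) node[above]{$\tau$};
\draw[thick] (9,0) node[below]{$R-1$}--(0,4.5);
\draw[dashed] (7.4,0) node[below]{$R-1-2\ell$}--(0,3.7);
\node[right] at (2.3,3.7) {$\rho=R-1-V\tau$, $W=1$};
\draw (0.3,2.1) rectangle (3.5,2.6);
\fill (1.9,2.6) circle (1.6pt) node[above]{$(y_0,\tau_0)$};
\node at (1.9,2.33) {$\Omega$};
\fill (4.8,2) circle (1.6pt) node[above right]{$(y,\tau)$};
\draw[very thick] (4.1,0.8)--(5.5,0.8);
\draw[->] (4.8,0.8)--(4.8,1.92);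
\node[left] at (4.1,0.8) {$\tau-\theta$};
\end{tikzpicture}
\caption{Schematic picture of the region $\rho\le R-1-V\tau$, where $\rho$ is the initial distance from the center and $\tau$ the normalized time. A point $(y,\tau)$ lies deep inside the region at time $\tau-\theta$; the metric is nearly hyperbolic on a ball there (thick segment), and pseudolocality bounds the curvature at $(y,\tau)$. In the shaded collar of width $2\ell$ this bound implies the weighted estimate. Below the collar the weighted estimate at $(y_0,\tau_0)$ comes from a barrier on the cylinder $\Omega$ of radius $\ell$ and height $1/\ell$.}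
\label{fig:cone}
\end{figure}

\begin{proposition}\label{prop:step}
If $H(s)$ holds and $s<\bar\tau$, then $H(s')$ holds for $s'=\min\{s+\theta,\bar\tau\}$.
\end{proposition}

The proof compares balls of different metrics by means of the following remark. \emph{Let $h,h'$ be metrics on $M$ and $\Lambda>0$. If $h\le\Lambda^2h'$ on the closed ball $\{d_h(y,\cdot)\le r\}$, then}
\begin{equation}\label{eq:incl}
B_{h'}(y,r/\Lambda)\subset B_h(y,r).
\end{equation}
Indeed, a curve from $y$ to a point outside $B_h(y,r)$ has an initial piece in the closed ball of $h$-length at least $r$, hence of $h'$-length at least $r/\Lambda$.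

\begin{proof}[Proof of Proposition~\ref{prop:step}]
\emph{Step 1: $e^{-\eta}G(0)\le G(\tau)\le e^\eta G(0)$ at $y$ for $(y,\tau)\in D_s$.} We have $(y,\tau'')\in D_s$ for $\tau''\le\tau$, so \eqref{eq:metric}, $H(s)$ and \eqref{eq:V} give
\[
\Big|\log\frac{G(\tau)(v,v)}{G(0)(v,v)}\Big|\le2\sqrt{nX_0}\int_0^\tau W(y,\tau'')^{1/2}\,d\tau''\le2\sqrt{nX_0}\cdot\frac2V\,W(y,\tau)^{1/2}\le\eta.
\]

\emph{Step 2: $|E|\le A$ on $D_{s'}$.} Let $(y,\tau)\in D_{s'}$ with $\tau>s$, and let $\tau'=\max\{\tau-\theta,0\}\le s$. We verify the hypotheses of Lemma~\ref{lem:restart} at time $\tau'$.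

If $\tau'=0$, then $\rho(y)+r_0\le R$, and by Lemma~\ref{lem:ball} the ball $B_{G(0)}(y,r_0)$ is hyperbolic, so $E=0$ on it and its volume is at least $\omega_nr_0^n$.

Let $\tau'=\tau-\theta>0$. Every $z$ with $d_{G(0)}(y,z)\le2$ satisfies
\[
\rho(z)\le\rho(y)+2\le R-1-V\tau'-(V\theta-2).
\]
By \eqref{eq:V}, $V\theta-2\ge\log X_0\ge0$. So $z\in U_{\tau'}$, Step~1 applies at $(z,\tau')$, and $u(z,\tau')\le X_0W(z,\tau')\le X_0e^{2-V\theta}\le1$. By \eqref{eq:incl} with $h=G(0)$, $h'=G(\tau')$, $\Lambda=e^{\eta/2}$, the ball $B_{G(\tau')}(y,2e^{-\eta/2})$ lies in $B_{G(0)}(y,2)$. Since $2e^{-\eta/2}>1\ge r_0$, the closed $G(\tau')$-ball of radius $r_0$ about $y$ lies in $B_{G(0)}(y,2)$, and $|E|\le1$ on it. On this closed ball $G(\tau')\le e^\eta G(0)$, so \eqref{eq:incl} with the metrics exchanged gives $B_{G(0)}(y,e^{-\eta/2}r_0)\subset B_{G(\tau')}(y,r_0)$. The smaller ball is hyperbolic by Lemma~\ref{lem:ball}, and the volume form of $G(\tau')$ on it is at least $e^{-n\eta/2}$ times that of $G(0)$.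 Therefore
\[
\operatorname{Vol}_{G(\tau')}B_{G(\tau')}(y,r_0)\ge e^{-n\eta/2}\,\omega_n(e^{-\eta/2}r_0)^n=\tfrac12\omega_nr_0^n.
\]
In both cases Lemma~\ref{lem:restart} gives $|E|(y,\tau)\le A$.

\emph{Step 3: $G(0)\le e^{2\eta}G(\tau)$ at $y$ for $(y,\tau)\in D_{s'}$.} For $\tau\le s$ this is Step~1. For $\tau>s$ the points $(y,\tau'')$, $s\le\tau''\le\tau$, lie in $D_{s'}$, so by Step~2, \eqref{eq:metric} and \eqref{eq:theta} the quantity $\log G(v,v)$ changes on $[s,\tau]$ by at most $2\sqrt nA\theta\le\eta$. Add Step~1 at $(y,s)$.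

\emph{Step 4: $u\le X_0W$ on $D_{s'}$.} The weight $W$ is built from $\rho$, whose Laplacian with respect to $G(\tau)$ we do not control, so $W$ cannot be used as a barrier. Instead let $X=\max_{D_{s'}}u/W$, which is finite by compactness. We show that every $(y_0,\tau_0)\in D_{s'}$ satisfies
\begin{equation}\label{eq:improve}
u(y_0,\tau_0)\le\max\{X_0,\tfrac12X\}\,W_0,\qquad W_0:=W(y_0,\tau_0).
\end{equation}
Then $X\le\max\{X_0,\frac12X\}$, which forces $X\le X_0$.

If $\tau_0=0$, then $u(y_0,\tau_0)=0$. If $\rho(y_0)>R-1-V\tau_0-2\ell$, the point is in the collar, where $W_0>e^{-2\ell}$, and Step~2 gives $u\le A^2=X_0e^{-2\ell}\le X_0W_0$.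

It remains to treat $\tau_0>0$ and $\rho(y_0)\le R-1-V\tau_0-2\ell$. Let $\tau_1=\max\{\tau_0-1/\ell,0\}$ and let $\Omega$ be as in Lemma~\ref{lem:barrier}. For $\tau\in[\tau_1,\tau_0]$ the closed $G(0)$-ball of radius $2\ell$ about $y_0$ lies in $U_{\tau_0}\subset U_\tau$, so Step~3 and \eqref{eq:incl} with $\Lambda=e^\eta\le\sqrt2$ give $B_{G(\tau)}(y_0,\sqrt2\,\ell)\subset B_{G(0)}(y_0,2\ell)$. Hence $\Omega\subset D_{s'}$, so $|E|\le A$ on $\Omega$; and $\rho\le\rho(y_0)+2\ell$ on $\Omega$, so
\[
u(y,\tau)\le XW(y,\tau)\le XW_0\,e^{2\ell-V(\tau_0-\tau)}\qquad\text{on }\Omega.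
\]
Thus $m_1\le XW_0e^{2\ell}$. If $\tau_1>0$, then $\tau_0-\tau_1=1/\ell$ and $m_0\le XW_0e^{2\ell-V/\ell}$; if $\tau_1=0$, then $m_0=0$. The loss $e^{2\ell}$ is repaid on the bottom of $\Omega$ by the speed $V$ and on the side by the decay $e^{-3\ell}$ of the barrier: Lemma~\ref{lem:barrier}, \eqref{eq:V} and $\ell=\kappa_0+3$ give
\[
u(y_0,\tau_0)\le XW_0\big(e^{\Gamma+2\ell-V/\ell}+2e^{\kappa_0-\ell}\big)\le XW_0\big(e^{-2}+2e^{-3}\big)\le\tfrac12XW_0.
\]
This proves \eqref{eq:improve}. Steps~2 and~4 are $H(s')$.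
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
$H(0)$ holds because $u=0$ on $U_0$ at $\tau=0$, and finitely many applications of Proposition~\ref{prop:step} give $H(\bar\tau)$. Let $t$ and $y$ be as in the theorem and $\tau=\frac1{2N}\log(1+2Nt)\le\tau_T$. Then $0\le\rho(y)\le R-1-V\tau$, so $\tau\le\bar\tau$ and $(y,\tau)\in D_{\bar\tau}$. Hence $|\mathrm{Rm}_G|\le A+\beta$ and
\[
|E|\le\sqrt{X_0}\,e^{(\rho(y)+V\tau-R+1)/2}=\sqrt{eX_0}\,(1+2Nt)^{V/(4N)}e^{-(R-\rho(y))/2}
\]
at $(y,\tau)$. By \eqref{eq:scaling} the theorem holds with $a=A+\beta$ and $C=\sqrt{eX_0}$.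
\end{proof}

\begin{remark}
Completeness and bounded curvature enter through Theorem~\ref{thm:pl} and through the compactness, the continuity of $d$ and the minimal geodesics in Lemma~\ref{lem:barrier}; the size of the global curvature bound affects no constant. That the initial ball is exactly hyperbolic is used for the volume bounds and for $u(\cdot,0)=0$. The second use is essential to the argument. The weight $W$ equals $e^{1-R}$ at $(x,0)$, so the start $H(0)$ of the induction asks that $u(x,0)\le X_0e^{1-R}$, and a bound $u(\cdot,0)\le\delta$ with $\delta>0$ independent of $R$ would not supply it for large $R$.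
\end{remark}

\section{Rotationally symmetric spheres and the upper bound for the exponent}\label{sec:converse}

Let $n\ge3$, so $N\ge2$, and put $p=\sqrt N>1$; then $c_n^*=\frac{2p}{p+1}$. We close up a hyperbolic ball by doubling it, bound the lifetime of the resulting flow by $C_ne^{c_n^*R}$, and show that the singularity is seen within initial distance $1$ of the center.

\subsection{The flows}

Fix a smooth odd function $b:\mathbb R\to[-1,1]$ with $b>0$ on $(0,\infty)$ and $b=1$ on $[1,\infty)$. For $R\ge2$ and $r\in[0,2R+2]$ let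
\[
\xi(r)=\int_0^rb(R+1-q)\,dq,\qquad\psi_0=\sinh\xi,\qquad g(0)=dr^2+\psi_0(r)^2g_{S^N}.
\]
Then $\xi(r)=r$ on $[0,R]$, $\xi'>0$ on $[0,R+1)$, and $\xi(2R+2-r)=\xi(r)$ because $b$ is odd. So $g(0)$ is a smooth metric on $S^n$, invariant under $O(n)$ and under the reflection $r\mapsto2R+2-r$ in the \emph{equator} $\{r=R+1\}$. The balls of radius $R$ about the pole $x=\{r=0\}$ and about the opposite pole are hyperbolic. Since $|\xi'|\le1$, $\xi(r)\le r$ and $\sinh r\le e^r$,
\begin{equation}\label{eq:init}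
\psi_0'^{\,2}=\xi'^{\,2}(1+\psi_0^2)\le1+\psi_0^2,\qquad I_0:=\int_0^{2R+2}\psi_0^p\,dr\le2\int_0^{R+1}e^{pr}dr\le\frac2p\,e^{p(R+1)}.
\end{equation}

On a closed manifold every smooth metric is the initial value of a unique maximal Ricci flow $g(t)$, $t\in[0,T)$, and by a theorem of Hamilton $|\mathrm{Rm}|$ is unbounded on $M\times[0,T)$ if $T<\infty$. In this section $g(t)$, $t\in[0,T)$, is the maximal flow starting from the metric above. By uniqueness every isometry of $g(0)$ is an isometry of $g(t)$, so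
\[
g(t)=\chi(r,t)^2dr^2+\psi(r,t)^2g_{S^N}
\]
with $\chi,\psi$ positive for $0<r<2R+2$ and invariant under the reflection. Let $\partial_s=\chi^{-1}\partial_r$ and $ds=\chi\,dr$, so that $s$ is arc length along meridians, and let $w=\psi_s$. At a point where $f_r=0$ we have $f_s=0$ and $f_{ss}=\chi^{-2}f_{rr}$, so the usual derivative tests at extrema apply to $\partial_s$.

The curvature operator of such a warped product is diagonal. Planes containing $\partial_s$ have sectional curvature $K$, and planes tangent to the orbits have sectional curvature $L$, where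
\[
K=-\frac{\psi_{ss}}\psi,\qquad L=\frac{1-\psi_s^2}{\psi^2},\qquad|\mathrm{Rm}|^2=4NK^2+2N(N-1)L^2.
\]
The Ricci curvature is $NK$ in the direction $\partial_s$ and $K+(N-1)L$ in the directions tangent to the orbits. The flow equation becomes $\chi_t=-NK\chi$ and $\psi_t=-(K+(N-1)L)\psi$, that is,
\begin{equation}\label{eq:rot}
\psi_t=\psi_{ss}-(N-1)\frac{1-\psi_s^2}\psi,\qquad\chi_t=N\frac{\psi_{ss}}\psi\chi,\qquad[\partial_t,\partial_s]=-N\frac{\psi_{ss}}\psi\,\partial_s.
\end{equation}

\emph{Behavior at the poles.} Use $g(0)$-normal coordinates $z\in\mathbb R^n$ at $x$, in which $r=|z|$ and $O(n)$ acts linearly, and restrict to the line $z=re_1$ with $r\in(-R,R)$. There $\chi^2=g_{11}$ and $\psi^2=r^2g_{22}$, while $K$ and $L$ are the sectional curvatures of the planes spanned by $e_1,e_2$ and by $e_2,e_3$. The isometry $z\mapsto-z$ shows that $\chi$, $K$, $L$ extend to smooth functions of $(r,t)$ that are even in $r$, and $\psi=r\sqrt{g_{22}}$ to a smooth odd function. At $z=0$ invariance under $O(n)$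 gives $g_{11}=g_{22}$ and $K=L$; hence $w=\psi_r/\chi=1$ at $x$. The other pole is covered by the reflection, which also gives $w=0$ on the equator.

\begin{lemma}\label{lem:eqs}
Let $\alpha=\psi^2(L-K)=\psi w_s-w^2+1$. Away from the poles,
\begin{align}
w_t&=w_{ss}+(N-2)\frac w\psi w_s+(N-1)Lw,\label{eq:w}\\
L_t&=L_{ss}+(N+2)\frac w\psi L_s+2K^2+2(N-1)L^2,\qquad L_s=\frac{2w}\psi(K-L),\label{eq:L}\\
\alpha_t&=\alpha_{ss}+(N-4)\frac w\psi\alpha_s-4(N-1)\frac{w^2}{\psi^2}\alpha.\label{eq:alpha}
\end{align}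
\end{lemma}

\begin{proof}
By \eqref{eq:rot},
\[
w_t=\partial_s\psi_t+[\partial_t,\partial_s]\psi=w_{ss}+(N-1)\Big[\frac{2ww_s}\psi+\frac{(1-w^2)w}{\psi^2}\Big]-N\frac{ww_s}\psi,
\]
which is \eqref{eq:w}.

Let $F=1-w^2=L\psi^2$. Then $F_s=-2ww_s$ and $F_{ss}=-2w_s^2-2ww_{ss}$, so multiplying \eqref{eq:w} by $-2w$ gives $F_t=F_{ss}+2w_s^2+(N-2)\frac w\psi F_s-2(N-1)Lw^2$. Insert
\begin{gather*}
F_s=L_s\psi^2+2L\psi w,\qquad F_{ss}=L_{ss}\psi^2+4L_s\psi w+2Lw^2+2L\psi w_s,\\
F_t=L_t\psi^2+2L\psi\psi_t=L_t\psi^2+2L\psi w_s-2(N-1)L^2\psi^2.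
\end{gather*}
The terms $2L\psi w_s$ cancel, and $Lw^2$ has coefficient $2+2(N-2)-2(N-1)=0$. Dividing the rest by $\psi^2$ and using $w_s^2/\psi^2=K^2$ gives the first equation in \eqref{eq:L}. The second is $L_s\psi^2=F_s-2L\psi w=2\psi w(K-L)$.

For \eqref{eq:alpha}, note $\alpha_s=\psi w_{ss}-ww_s$ and $\alpha_{ss}=\psi w_{sss}-w_s^2$. We have $\alpha_t=\psi_tw_s+\psi(w_s)_t-2ww_t$, where $(w_s)_t=\partial_sw_t-Nw_s^2/\psi$. By \eqref{eq:rot} and \eqref{eq:w} the three terms are
\begin{align*}
\psi_tw_s={}&w_s^2-(N-1)\frac{(1-w^2)w_s}\psi,\\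
\psi(w_s)_t={}&\psi w_{sss}+(N-2)\Big[w_s^2+ww_{ss}-\frac{w^2w_s}\psi\Big]\\
&+(N-1)\Big[\frac{(1-3w^2)w_s}\psi-\frac{2(1-w^2)w^2}{\psi^2}\Big]-Nw_s^2,\\
-2ww_t={}&-2ww_{ss}-2(N-2)\frac{w^2w_s}\psi-2(N-1)\frac{(1-w^2)w^2}{\psi^2}.
\end{align*}
In the sum, $w_s^2$ has coefficient $1+(N-2)-N=-1$, the terms $w_s/\psi$ cancel, and $w^2w_s/\psi$ has coefficient $(N-1)-(N-2)-3(N-1)-2(N-2)=8-5N$. Thus
\[
\alpha_t=\alpha_{ss}+(N-4)ww_{ss}+(8-5N)\frac{w^2w_s}\psi-4(N-1)\frac{(1-w^2)w^2}{\psi^2}.
\]
The right side of \eqref{eq:alpha} expands to the same expression, because $-(N-4)-4(N-1)=8-5N$.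
\end{proof}

\subsection{The lifetime}

The equator plays the role of the cylinder in the introduction, once we know that it remains the largest orbit.

\begin{lemma}\label{lem:mono}
For all $t<T$ we have $w\ge0$ on $0\le r\le R+1$. The function $\mu(t)=\max\psi(\cdot,t)=\psi(R+1,t)$ is decreasing, $T<\infty$, and
\begin{equation}\label{eq:T}
T\le t_0+\frac{\mu(t_0)^2}{2(N-1)}\qquad\text{for every }t_0\in[0,T).
\end{equation}
\end{lemma}

\begin{proof}
Let $T'<T$ and $\Lambda>(N-1)\sup|L|$, the supremum over $t\le T'$. Suppose that $e^{-\Lambda t}w$ has a negative minimum on $[0,R+1]\times[0,T']$. Since $w\ge0$ at $t=0$, $w=1$ at the pole and $w=0$ on the equator, it is attained at an interior $r$ and a time $t>0$. There $\partial_t(e^{-\Lambda t}w)\le0$, $w_s=0$ and $w_{ss}\ge0$, so \eqref{eq:w} gives $\partial_t(e^{-\Lambda t}w)\ge e^{-\Lambda t}((N-1)L-\Lambda)w>0$, a contradiction. Hence $\psi$ is nondecreasing from each pole to the equator. On the equator $\psi_s=0$ and $\psi_{ss}\le0$, so \eqref{eq:rot}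 gives $\frac d{dt}\mu^2=2\psi\psi_{ss}-2(N-1)\le-2(N-1)$. Since $\mu^2>0$ on $[t_0,T)$, \eqref{eq:T} follows.
\end{proof}

With $t_0=0$ and $\mu(0)\le e^{R+1}$ this gives $T\le e^{2R+2}/(2(N-1))$, the exponent $2$. To do better we show that the equator becomes small at a much earlier time. Two facts combine. The tangential curvature stays above that of expanding hyperbolic space, so $\psi$ cannot rise steeply and a large equator forces $\int\psi^p\,ds$ to be large. And $\int\psi^p\,ds$ does not increase.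

\begin{lemma}\label{lem:L}
Let $\Theta(t)=\sqrt{1+2Nt}$. Then $L\ge-\Theta^{-2}$ on $S^n\times[0,T)$; equivalently,
\begin{equation}\label{eq:slope}
\psi_s^2\le1+\psi^2/\Theta^2.
\end{equation}
\end{lemma}

\begin{proof}
The function $\nu=\Theta^{-2}$ solves $\nu'=-2N\nu^2$, $\nu(0)=1$, and $L\ge-1$ at $t=0$ by \eqref{eq:init}. Let $\delta>0$ and suppose that $L+\nu+\delta>0$ fails somewhere. At the first such time $t>0$ there is a point, with $r\le R+1$ by symmetry, where $L$ attains its spatial minimum $-(\nu+\delta)<0$ and $L_t\le-\nu'=2N\nu^2$. We show that $L_t\ge2NL^2$ there, which is a contradiction since $L^2=(\nu+\delta)^2>\nu^2$.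

If the point is not the pole, then $L_s=0$ and $L_{ss}\ge0$. Also $w\ne0$, since $w=0$ would give $L=\psi^{-2}>0$. The formula for $L_s$ in \eqref{eq:L} then gives $K=L$, and the evolution equation gives $L_t\ge2K^2+2(N-1)L^2=2NL^2$. If the point is the pole, let $r\to0$ in \eqref{eq:L}. Both $L_s$ and $\psi$ are smooth and odd in $r$, so $L_s/\psi\to(L_s)_r/\psi_r=L_{ss}/w=L_{ss}$. With $K=L$ we obtain $L_t=(N+3)L_{ss}+2NL^2\ge2NL^2$, because the even function $L$ has a minimum at $r=0$. Now let $\delta\to0$.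
\end{proof}

\begin{lemma}\label{lem:I}
The function $I(t)=\int\psi^p\,ds=\int_0^{2R+2}\psi^p\chi\,dr$ is nonincreasing. In particular $I(t)\le I_0$.
\end{lemma}

\begin{proof}
We compute with an arbitrary exponent $p>1$. By \eqref{eq:rot}, $\partial_t(\psi^p\chi)=-\psi^p\chi\,[(p+N)K+p(N-1)L]$, which is bounded for $t\le T'<T$, so we may differentiate under the integral:
\[
I'=\int(p+N)\psi^{p-1}\psi_{ss}+p(N-1)\psi^{p-2}(\psi_s^2-1)\,ds.
\]
Near the poles $\psi$ vanishes to first order and $\psi_s\to\pm1$. Since $p>1$, the function $\psi^{p-2}$ is integrable and $\psi^{p-1}\psi_s\to0$ at the poles, so $\int\psi^{p-1}\psi_{ss}\,ds=-(p-1)\int\psi^{p-2}\psi_s^2\,ds$. As $-(p+N)(p-1)+p(N-1)=N-p^2$,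
\begin{equation}\label{eq:Iprime}
I'=(N-p^2)\int\psi^{p-2}\psi_s^2\,ds-p(N-1)\int\psi^{p-2}\,ds.
\end{equation}
For $p=\sqrt N$ the first term vanishes and $I'\le0$.
\end{proof}

By \eqref{eq:Iprime} every $p\ge\sqrt N$ gives a monotone quantity; $p=N$ is the volume, up to a factor. The next proof turns such a $p$ into the exponent $\frac{2p}{p+1}$, which increases with $p$, so $p=\sqrt N$ is the best of these choices.

\begin{proposition}\label{prop:life}
There is a constant $C_n$ with $T\le C_ne^{c_n^*R}$ for all $R\ge2$.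
\end{proposition}

\begin{proof}
By \eqref{eq:slope}, $\psi^p\ge\psi^p\psi_s(1+\psi^2/\Theta^2)^{-1/2}$. Integrate from the pole to the equator, where $\psi$ runs from $0$ to $\mu$, and use the symmetry:
\[
I(t)\ge2\int_0^{\mu}\frac{\zeta^p\,d\zeta}{\sqrt{1+\zeta^2/\Theta^2}}.
\]
If $\mu\ge\Theta$ at time $t$, then $\sqrt{1+\zeta^2/\Theta^2}\le\sqrt2\,\mu/\Theta$ for $\zeta\le\mu$, and with Lemma~\ref{lem:I}
\begin{equation}\label{eq:Ilow}
I_0\ge I(t)\ge\frac{\sqrt2}{p+1}\,\Theta\mu^p\ge\frac{\sqrt2}{p+1}\,\Theta^{p+1}.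
\end{equation}
Define $t_0>0$ by $\Theta(t_0)^{p+1}=1+(p+1)I_0$, and note $t_0\le\Theta(t_0)^2/(2N)$. If $T\le t_0$, then $T\le\Theta(t_0)^2$. If $t_0<T$, then \eqref{eq:Ilow} is false at $t_0$, so $\mu(t_0)<\Theta(t_0)$, and \eqref{eq:T} gives $T\le\Theta(t_0)^2\big(\frac1{2N}+\frac1{2(N-1)}\big)\le\Theta(t_0)^2$. In both cases \eqref{eq:init} yields
\[
T\le\big(1+(p+1)I_0\big)^{2/(p+1)}\le\Big(1+\frac{2(p+1)}p\Big)^{2/(p+1)}e^{2p(R+1)/(p+1)}=C_ne^{c_n^*R}.\qedhere
\]
\end{proof}

\subsection{The singularity is seen near the pole}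

A short lifetime does not yet contradict a curvature bound at one point, since the singularity could form far from $x$. Monotonicity of $\psi$ rules this out: if the orbits near the poles do not shrink, then no orbit between them does, and both curvatures are controlled by $\psi^{-2}$. For $K$ this is the purpose of the quantity $\alpha$.

\begin{proposition}\label{prop:blowup}
$|\mathrm{Rm}|_{g(t)}$ is unbounded on $B_{g(0)}(x,1)\times[0,T)$.
\end{proposition}

\begin{proof}
First, $|\alpha|\le\alpha_0:=\max|\alpha(\cdot,0)|$ on $S^n\times[0,T)$. Indeed, let $\delta>0$ and $\pm$ a sign, and suppose that $\pm\alpha$ reaches $\alpha_0+\delta(1+t)$ for a first time $t>0$. The point of contact is not a pole, since $\alpha=\psi^2(L-K)$ vanishes there. At this point $\pm\alpha_t\ge\delta>0$, whereas $\alpha_s=0$, $\pm\alpha_{ss}\le0$ and $\pm\alpha>0$ give $\pm\alpha_t\le0$ by \eqref{eq:alpha}. Let $\delta\to0$. Second, \eqref{eq:slope} and $\psi\le\mu(0)$ give $-\mu(0)^2\le1-\psi_s^2\le1$. Therefore, away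 from the poles,
\[
|L|\le\frac{1+\mu(0)^2}{\psi^2},\qquad|K|\le\frac{1+\mu(0)^2+\alpha_0}{\psi^2}.
\]

Suppose that $|\mathrm{Rm}|\le\Lambda$ on $\{r<1\}\times[0,T)$, hence by reflection also on $\{r>2R+1\}\times[0,T)$. Then $|K|,|L|\le\Lambda$ and $|\psi_t/\psi|=|K+(N-1)L|\le N\Lambda$ at $r=\frac12$, so $\psi(\frac12,t)\ge\psi_*:=\psi_0(\frac12)e^{-N\Lambda T}>0$ for all $t<T$. By Lemma~\ref{lem:mono} and the symmetry, $\psi\ge\psi_*$ for $\frac12\le r\le2R+\frac32$, so $K$ and $L$ are bounded there. Then $|\mathrm{Rm}|$ is bounded on $S^n\times[0,T)$ with $T<\infty$, which contradicts the maximality of $T$.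
\end{proof}

The proposition does not say that the curvature blows up at $x$ itself. This costs nothing, because every point of $B_{g(0)}(x,1)$ is the center of a hyperbolic ball of radius $R-1$.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Suppose that $R_0$ and $a_R$ exist for some $c>c_n^*$. Choose $R\ge\max\{2,R_0+2\}$ so large that $C_ne^{c_n^*R}<e^{c(R-1)}$, and take the flow above. By Proposition~\ref{prop:life}, $T<e^{c(R-1)}$. Let $y\in B_{g(0)}(x,1)$. By Lemma~\ref{lem:ball} the ball $B_{g(0)}(y,R-1)$ is hyperbolic of radius $R-1\ge R_0$. For $0<T'<T$ the restriction of $g(t)$ to $[0,T']$ is a complete flow of bounded curvature, since $S^n\times[0,T']$ is compact, and $T'<e^{c(R-1)}$. The assumed property gives $|\mathrm{Rm}|_{g(t)}(y)\le a_{R-1}$ for $t\le T'$. Hence $|\mathrm{Rm}|\le a_{R-1}$ on $B_{g(0)}(x,1)\times[0,T)$, contradicting Proposition~\ref{prop:blowup}. So no $c>c_n^*$ is admissible, and by Corollary~\ref{cor:conj} some $c>0$ is.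
\end{proof}

\begin{remark}
The assumption $n\ge3$ is used in \eqref{eq:T}, where $N-1>0$ forces the equator to shrink at a definite rate, and in Lemma~\ref{lem:I}, where $p=\sqrt N>1$ makes the boundary terms vanish. For $n=2$ both steps break down, and the argument gives no upper bound for the exponent.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Lu}
P.~Lu, \emph{A local curvature bound in Ricci flow}, Geom. Topol. \textbf{14} (2010).

\bibitem{McLeod}
Andrew D. McLeod, \emph{Improved Pseudolocality on Large Hyperbolic Balls}, arXiv:1807.09005 (2018).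

\bibitem{Perelman}
Perelman, \emph{The entropy formula for the Ricci flow and its geometric applications}.

\end{thebibliography}
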